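# Minimum rank and algebraic co-rank over the real numbers

Throughout, graphs are finite and simple with at least one vertex, and $V$ or $V(G)$ is the vertex set of the graph $G$. A symmetric matrix over a field **has pattern** $G$ if its rows and columns are indexed by $V(G)$ and its off-diagonal entries are nonzero exactly at the edges of $G$. Its diagonal is unrestricted.

## 1. Symmetric matrices with a zero block

Let $Z$ and $W$ be disjoint finite sets. The object on which the whole proof turns is a symmetric matrix, over some field, with rows and columns indexed by $Z\sqcup W$, of the form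
$$A'=\begin{pmatrix}0&C\\ C^T&B\end{pmatrix},$$
where $C$ is a $Z\times W$ matrix and $B$ is a symmetric $W\times W$ matrix. Its rank splits into a part that depends only on $C$ and a part that $B$ induces on $\ker C$.

**Lemma 1.** If the columns of $K$ form a basis of $\ker C$, then
$$\operatorname{rank}A'=2\operatorname{rank}C+\operatorname{rank}\Phi,\qquad \Phi=K^TBK. \tag{1}$$

*Proof.* Put $k=\operatorname{rank}C$ and choose invertible $M_1,M_2$ with $M_1CM_2=\begin{pmatrix}I_k&0\\0&0\end{pmatrix}$. The columns of $M_2$ after the $k$-th are killed by $C$, are independent, and have the right number, so they form a basis $K'$ of $\ker C$. Conjugating, with $M=M_1^T\oplus M_2$,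
$$M^TA'M=\begin{pmatrix}0&0&I_k&0\\0&0&0&0\\I_k&0&B_{11}&B_{12}\\0&0&B_{21}&B_{22}\end{pmatrix},\qquad B_{22}=K'^TBK'.$$
Subtract $B_{11}$ times the first block row from the third, and $B_{21}$ times the first block row from the fourth: this clears $B_{11}$ and $B_{21}$. Subtract (first block column)$\cdot B_{12}$ from the fourth block column: this clears $B_{12}$. What remains has rank $2k+\operatorname{rank}B_{22}$. Finally $K=K'R$ with $R$ invertible, so $K^TBK=R^TB_{22}R$ has the same rank as $B_{22}$. $\square$

*Example.* Let $C=(1\ \ 1)$. Then $\ker C$ is spanned by $(1,-1)^T$, so $\Phi$ is the number $b_{11}+b_{22}-2b_{12}$. With $b_{11}=b_{22}=b_{12}=1$ we get $\Phi=0$, and the $3\times3$ matrix with rows $(0,1,1),(1,1,1),(1,1,1)$ has rank $2$, as (1) says.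

We call $\Phi$ the *residual form*. To compute it, write $[w]$ for the coordinate of $w\in W$, viewed as a linear functional on $\ker C$ and identified with the column vector of its coefficients in the coordinates given by the basis $K$. Thus $[w]^T$ is the row $w$ of $K$, and
$$\Phi=\sum_{w}B_{ww}\,[w][w]^T+\sum_{\{w,w'\}}B_{ww'}\big([w][w']^T+[w'][w]^T\big). \tag{2}$$

**Lemma 2.** A symmetric matrix $\Phi$ of rank $\le1$ over a field $\mathcal F$ equals $\varepsilon mm^T$ for some $\varepsilon\in\mathcal F$ and some vector $m$ over $\mathcal F$.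

*Proof.* If $\Phi=0$ take $\varepsilon=0$. Otherwise some $\Phi_{ij}\ne0$. If $i\neq j$, the $2\times2$ minor on rows and columns $i,j$ vanishes, so $\Phi_{ii}\Phi_{jj}=\Phi_{ij}^2\neq0$. In all cases some $\Phi_{ii}\ne0$. Rank one gives $\Phi_{kl}\Phi_{ii}=\Phi_{ki}\Phi_{il}$ for all $k,l$, that is, $\Phi=\Phi_{ii}^{-1}\phi\phi^T$ with $\phi$ the $i$-th column. $\square$

What is this for? Suppose that the positions of the nonzero entries of $A'$ are prescribed by a graph, and that this alone forces $\operatorname{rank}C\ge k$ and, when $\operatorname{rank} C=k$, forces $\Phi\ne0$. Then $\operatorname{rank}A'\le 2k+1$ means exactly that $\operatorname{rank}C=k$ and $\Phi=\varepsilon mm^T$, with $\varepsilon$ and $m$ *over the field of $A'$*. The equations that $\varepsilon mm^T$ must then satisfy may be solvable in a large field and not in a small one. We use this to compare two integers attached to a graph. One is blind to the difference between $\mathbb R$ and $\mathbb C$, and the other is not.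

## 2. Critical ideals and minimum rank

**Definition (generalized Laplacian, critical ideals).** Let $|V(G)|=n$ and let $X_G=\{x_u:u\in V(G)\}$ be indeterminates. The matrix $L(G,X_G)$ has diagonal entries $x_u$, entries $-1$ at edges, and $0$ elsewhere. For a field $\mathcal F$ and $1\le i\le n$, the $i$-th critical ideal $I_i(G,X_G)\subseteq\mathcal F[X_G]$ is generated by the determinants of all $i\times i$ submatrices of $L(G,X_G)$, and $I_0=\langle1\rangle$.

**Definition (algebraic co-rank).** $\gamma_{\mathcal F}(G)$ is the largest $i$ with $0\le i\le n$ such that $I_i(G,X_G)=\langle1\rangle$.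

Laplace expansion gives $I_j\subseteq I_i$ for $j\ge i$, so the trivial critical ideals are exactly $I_0,\dots,I_{\gamma}$.

**Definition (minimum rank).** $\operatorname{mr}_{\mathcal F}(G)$ is the least rank of a symmetric matrix over $\mathcal F$ with pattern $G$.

Here are some cases by hand, over any field.

* *No edges.* $L$ is diagonal, $I_1=\langle x_u : u\in V\rangle$ is proper, so $\gamma=0$. The zero matrix gives $\operatorname{mr}=0$.
* *$K_n$, $n\ge2$.* An entry $-1$ makes $I_1$ trivial. Setting all $x_u=-1$ turns $L$ into minus the all-ones matrix, of rank $1$, so all $2$-minors vanish at this point, $I_2$ is proper, and $\gamma=1$. The all-ones matrix gives $\operatorname{mr}=1$.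
* *The path on $1,2,3$.* Rows $1,2$ and columns $2,3$ give the minor $(-1)(-1)-0\cdot x_2=1$, so $I_2$ is trivial. Further $I_3=\langle x_1x_2x_3-x_1-x_3\rangle$ vanishes at $(1,2,1)$, so it is proper and $\gamma=2$. In a matrix of this pattern the same minor is a product of two nonzero entries, so $\operatorname{mr}\ge2$, and the point $(1,2,1)$ gives $\operatorname{mr}=2$.
* *The $4$-cycle.* It contains the path on three vertices as an induced subgraph, so the same $2\times2$ minor gives $\gamma\ge2$ and $\operatorname{mr}\ge2$. Its adjacency matrix has rank $2$, that is, $L$ has rank $2$ at $x=0$. Hence $\gamma=\operatorname{mr}=2$.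

It is known that $\operatorname{mr}_{\mathcal F}(G)\le\gamma_{\mathcal F}(G)$ for every graph when $\mathcal F$ is algebraically closed (we shall see why in Section 3). The problem, from Carlos A. Alfaro and Jephian C.-H. Lin, "Critical ideals, minimum rank and zero forcing number", arXiv:1710.03386 (2017), asks whether $\operatorname{mr}_{\mathbb R}(G)\le\gamma_{\mathbb R}(G)$ for every graph $G$. The answer is no, and more can be said.

**Theorem 1.** There is an explicit graph $G$ on $615$ vertices, constructed in Section 6, with $\gamma_{\mathbb R}(G)=29$ and $\operatorname{mr}_{\mathbb R}(G)=30$.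

**Theorem 2.** $\operatorname{mr}_{\mathbb R}(G)\le2\gamma_{\mathbb R}(G)$ for every graph $G$. For every $\ell\ge1$ there is a graph $G'$ with $\operatorname{mr}_{\mathbb R}(G')-\gamma_{\mathbb R}(G')\ge\ell$.

**Theorem 3.** Let $\mathcal F$ be a field with prime field $k_0$. Then $\operatorname{mr}_{\mathcal F}(G)\le\gamma_{\mathcal F}(G)$ for all graphs $G$ if and only if $\mathcal F$ contains an algebraic closure of $k_0$.

## 3. Algebraic co-rank as a rank over a larger field

The ideals are awkward to handle, and the next lemma replaces them by ranks of honest matrices.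

**Lemma 3.** Let $\mathcal F\subseteq E$ be fields and $G$ a graph with $|V|=n$.
(a) If $a\in E^V$ and $\operatorname{rank}L(G,a)\le r$, then $\gamma_{\mathcal F}(G)\le r$.
(b) If $E$ is algebraically closed, there is $a\in E^V$ with $\operatorname{rank}L(G,a)\le\gamma_{\mathcal F}(G)$.

*Proof.* (a) If $r\ge n$ there is nothing to prove. Otherwise all $(r+1)$-minors vanish at $a$, so every element of $I_{r+1}\subseteq\mathcal F[X_G]$ vanishes at $a$, and $1\notin I_{r+1}$. Since $I_j\subseteq I_{r+1}$ for $j\ge r+1$, no such $I_j$ is trivial, and $\gamma_{\mathcal F}(G)\le r$.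

(b) Put $g=\gamma_{\mathcal F}(G)$. If $g=n$ any $a$ works. Otherwise $I_{g+1}$ is proper in $\mathcal F[X_G]$. We claim that the $(g+1)$-minors also generate a proper ideal of $E[X_G]$. Suppose $1=\sum_i h_i\mu_i$ with $h_i\in E[X_G]$ and minors $\mu_i$. Extend $1$ to an $\mathcal F$-basis of $E$ to get an $\mathcal F$-linear map $\lambda:E\to\mathcal F$ with $\lambda(1)=1$, and apply $\lambda$ to coefficients. The $\mu_i$ have coefficients in the prime field, so $1=\sum_i\lambda(h_i)\mu_i$, which puts $1$ in $I_{g+1}\subseteq \mathcal F[X_G]$, a contradiction. By the weak Nullstellensatz the $(g+1)$-minors have a common zero $a\in E^V$, and $\operatorname{rank}L(G,a)\le g$. $\square$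

Since $L(G,a)=-(A(G)+D)$ with $A(G)$ the adjacency matrix and $D=\operatorname{diag}(-a)$, the two parts together say, for $E\supseteq\mathcal F$ algebraically closed,
$$\gamma_{\mathcal F}(G)=\min\{\operatorname{rank}(A(G)+D): D\text{ diagonal over }E\}. \tag{3}$$
When $\mathcal F=E$ is algebraically closed, $A(G)+D$ is itself a matrix over $\mathcal F$ of pattern $G$, so $\operatorname{mr}_{\mathcal F}(G)\le\gamma_{\mathcal F}(G)$. This is the known inequality.

For $\mathcal F=\mathbb R$ the two numbers use different freedoms. For $\gamma_{\mathbb R}$ the edge weights are all $1$ and the diagonal is *complex*. For $\operatorname{mr}_{\mathbb R}$ everything is real, but the edge weights are arbitrary nonzero numbers. To prove the inequality one would first take the complex $D$ from (3) and try to make it real, the obvious choice being $A(G)+\operatorname{Re}D$. This stops working at once: for $K_2$ the matrix $\begin{pmatrix}\mathrm i&1\\1&-\mathrm i\end{pmatrix}$ has determinant $0$ and rank $1$, while its real part $\begin{pmatrix}0&1\\1&0\end{pmatrix}$ has rank $2$. For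 $K_2$ another real choice has rank $1$, but nothing in the argument produces such a choice in general. What the argument does give is a factor of $2$.

**Proof of Theorem 2, first claim.** Let $D$ be a complex diagonal matrix with $\operatorname{rank}(A(G)+D)\le\gamma_{\mathbb R}(G)$. Then
$$A(G)+\operatorname{Re}D=\tfrac12\big[(A(G)+D)+(A(G)+\overline D)\big]$$
is a real matrix of pattern $G$. The two summands are complex conjugates and have equal rank, so the sum has rank at most $2\gamma_{\mathbb R}(G)$. $\square$

Nothing is claimed about whether the constant $2$ is optimal.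

## 4. Twin vertices force zeros on the diagonal

To use Section 1 we need matrices with a zero block, diagonal included, but both quantities leave the diagonal unrestricted. Duplicating vertices removes this freedom.

**Definition (twins).** Let $G_0$ be a graph, $S\subseteq V(G_0)$, $N\ge1$. The graph $G_0[S,N]$ is obtained by replacing each $v\in S$ by $N$ pairwise nonadjacent copies. Copies of adjacent vertices are adjacent, copies of nonadjacent vertices are not. Vertices outside $S$ keep a single copy.

*Example.* If $G_0$ is an edge $uv$ and $S=\{v\}$, then $G_0[S,3]$ is the star with three leaves. In a matrix of this pattern with rank at most $2$, the block on the leaves is a diagonal matrix of rank at most $2$, so some leaf has diagonal entry $0$.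

**Lemma 4.** Let $G=G_0[S,N]$.
(a) If $A$, over a field, has pattern $G$ and $\operatorname{rank}A<N$, then some principal submatrix $A'$ of $A$ has pattern $G_0$ and zero diagonal on $S$.
(b) If $D_0$ is a diagonal matrix vanishing on $S$, there is a diagonal matrix $D$ (over the same field) with $\operatorname{rank}(A(G)+D)=\operatorname{rank}(A(G_0)+D_0)$.

*Proof.* (a) For $v\in S$, the principal submatrix on the $N$ copies of $v$ is diagonal, since the copies are pairwise nonadjacent. It has at most $\operatorname{rank}A<N$ nonzero diagonal entries, so some copy of $v$ has diagonal entry $0$. Choose one such copy for each $v\in S$ and keep all vertices outside $S$. The chosen vertices induce $G_0$.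

(b) Put $0$ on all copies of vertices of $S$, and the entries of $D_0$ elsewhere. Two copies of $v$ then have equal rows (also in the columns of the copies of $v$, where all entries are $0$) and equal columns. Deleting repeated rows and columns does not change the rank and leaves $A(G_0)+D_0$. $\square$

## 5. Why one triangle is not enough, and neither are two

Suppose we can arrange that rank at most $2k+1$ forces $\Phi=\varepsilon mm^T$, with some off-diagonal entries of $\Phi$ prescribed. Which prescriptions are impossible over $\mathbb R$ and possible over $\mathbb C$?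

*One triangle.* Prescribe the three off-diagonal entries $f_{12},f_{13},f_{23}\ne0$ of a $3\times3$ symmetric matrix and leave the diagonal free. Setting $\Phi_{11}=f_{12}f_{13}/f_{23}$, and similarly for the other two, always gives rank $1$: the first row times $f_{23}/f_{13}$ is the second row, and so on. For instance the entries $(f_{12},f_{13},f_{23})=(-1,1,1)$ come from $\Phi=-\mu\mu^T$ with $\mu=(1,1,-1)^T$. So there is no obstruction, because the factor $\varepsilon$ absorbs the sign. But the triangle has determined $\varepsilon$ up to squares: if $\Phi=\varepsilon mm^T$, then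
$$f_{12}f_{13}f_{23}=\varepsilon^3(m_1m_2m_3)^2 .$$

*Two triangles.* Now prescribe the entries inside $\{x_1,x_2,x_3\}$ and inside $\{y_1,y_2,y_3\}$ of a $6\times6$ matrix, and leave the diagonal and the $(x_i,y_j)$-entries free. The same $\varepsilon$ serves both triangles, so for $\Phi=\varepsilon mm^T$ the product of all six prescribed entries equals $\varepsilon^6$ times a square, which is a square. Over $\mathbb R$ that product must be positive. Over $\mathbb C$ there is no condition. So with unit edge weights we want the product to be negative.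

*Where this stops.* For $\operatorname{mr}_{\mathbb R}$ the edge weights are not units, and changing the sign of one weight may change the sign of the product. The cure is an additional row in $C$ that ties the weights together: if $C$ has its minimal rank, the weights must satisfy an identity that fixes the sign. In the graph below this row is called $R_4$. In Section 6, after (6), we check that without it the construction really fails.

## 6. The graph on $615$ vertices

Let $G_0$ have vertex set $Z\sqcup W$, where
$$W=\{x_1,x_2,x_3,y_1,y_2,y_3\}\cup\{p_{ij}:1\le i,j\le3\}\cup\{s,t,q,b,c\},\qquad Z=\{r_{ij}:1\le i,j\le3\}\cup\{R_1,\dots,R_6\}.$$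
The set $Z$ is independent. The neighborhoods of its vertices are
$$r_{ij}:\{p_{ij},x_i,y_j\},\quad R_1:\{s,x_1,x_2,y_1\},\quad R_2:\{t,b,x_3,y_2\},\quad R_3:\{q,y_1,y_2\},$$
$$R_4:\{s,t,x_1,x_3,c\},\quad R_5:\{x_2,b\},\quad R_6:\{q,c\}.$$
Inside $W$ there are exactly two edges, $st$ and $qy_3$. Let $S=Z\cup\{s,t,q,b,c\}$, which has $15+5=20$ elements, and let $G=G_0[S,30]$. Then $|V(G)|=15+20\cdot30=615$.

Here is the purpose of each part. The vertices $x_i,y_j$ are to be the coordinates of $\ker C$. The edges $st$ and $qy_3$ produce the six prescribed entries. The $p_{ij}$, whose diagonal entries are free, make the $(x_i,y_j)$-entries free. The rows $R_5,R_6$ give, with unit weights, $b=-x_2$ and $c=-q$, which supply the signs needed for $R_4$ to be satisfied. The set $S$ lists the vertices whose diagonal entries must vanish. In particular a nonzero diagonal entry at $s$ would add a multiple of $[s][s]^T$ to $\Phi$ and spoil the prescribed entry at $(x_1,x_2)$.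

For Steps 1 to 4, let $A'$ be a symmetric matrix over a field $\mathcal F$ with pattern $G_0$ and zero diagonal on $S$. With respect to $Z\sqcup W$ it has the block form of Section 1. Let $\omega,\beta\neq0$ be its entries at $st$ and $qy_3$, and $d_w$ its diagonal entries at $w\in\{x_i,y_j,p_{ij}\}$.

**Step 1: $\operatorname{rank}C\ge14$.** This step bounds the first term of (1). Take the $14$ rows other than $R_4$ and the columns $p_{ij},s,q,b,t,c$. There the rows have supports
$$r_{ij}:\{p_{ij}\},\quad R_1:\{s\},\quad R_3:\{q\},\quad R_5:\{b\},\quad R_2:\{b,t\},\quad R_6:\{q,c\}.$$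
With rows and columns in this order the $14\times14$ submatrix is triangular with nonzero diagonal.

**Step 2: the kernel of the $14$ rows.** This step finds coordinates in which to write $\Phi$. Let $U$ be the common kernel of the $14$ rows other than $R_4$. It has dimension $20-14=6$. We write $w$ for the coordinate of column $w$. Solving $R_5$ for $b$, then $R_1,R_2,R_3,R_6$ for $s,t,q,c$, and $r_{ij}$ for $p_{ij}$, we see that $x_1,x_2,x_3,y_1,y_2,y_3$ are free coordinates on $U$ and
$$s=\sigma_1x_1+\sigma_2x_2+\sigma_3y_1,\quad t=\tau_2x_2+\tau_3x_3+\tau_4y_2,\quad q=\kappa_1y_1+\kappa_2y_2,\quad c=\lambda q,\quad p_{ij}=\pi_{ij}x_i+\pi'_{ij}y_j, \tag{4}$$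
with all coefficients nonzero. (The $x_2$-term of $t$ comes through $b$, a nonzero multiple of $x_2$.)

**Step 3: what $R_4$ forces.** This step produces the identity that fixes the sign. Suppose $\operatorname{rank}C=14$. Then row $R_4$ is a combination of the other rows, so it vanishes on $U$:
$$\rho_ss+\rho_tt+\rho_1x_1+\rho_3x_3+\rho_cc\equiv0\quad\text{on }U,$$
with nonzero $\rho$'s. The coefficients of $x_2$, $y_2$, $y_1$ give
$$\rho_s\sigma_2=-\rho_t\tau_2,\qquad\rho_t\tau_4=-\rho_c\lambda\kappa_2,\qquad\rho_c\lambda\kappa_1=-\rho_s\sigma_3 .$$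
Multiply the three equations and cancel $\rho_s\rho_t\rho_c\lambda\ne0$. Three minus signs make one:
$$\sigma_3\kappa_2\tau_2=-\,\sigma_2\tau_4\kappa_1. \tag{5}$$

**Step 4: the residual form.** This step computes the prescribed entries of $\Phi$. Suppose $\operatorname{rank}C=14$. Then $\ker C\subseteq U$ and both have dimension $6$, so $\ker C=U$, and Lemma 1 gives $\operatorname{rank}A'=28+\operatorname{rank}\Phi$. By (2), identifying linear forms in $x_1,\dots,y_3$ with coefficient vectors,
$$\Phi=\sum_id_{x_i}x_ix_i^T+\sum_jd_{y_j}y_jy_j^T+\sum_{i,j}d_{p_{ij}}p_{ij}p_{ij}^T+\omega(st^T+ts^T)+\beta(qy_3^T+y_3q^T).$$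
The first two sums are diagonal, and by (4) the third affects only diagonal entries and $(x_i,y_j)$-entries. So the off-diagonal entries inside the $x$-block and the $y$-block come from the last two terms. The form $s$ involves $x_1,x_2,y_1$, the form $t$ involves $x_2,x_3,y_2$, and $q$ involves $y_1,y_2$. Hence
$$\begin{aligned}\Phi_{x_1x_2}&=\omega\sigma_1\tau_2,&\Phi_{x_1x_3}&=\omega\sigma_1\tau_3,&\Phi_{x_2x_3}&=\omega\sigma_2\tau_3,\\ \Phi_{y_1y_2}&=\omega\sigma_3\tau_4,&\Phi_{y_1y_3}&=\beta\kappa_1,&\Phi_{y_2y_3}&=\beta\kappa_2.\end{aligned} \tag{6}$$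
All six are nonzero, so $\operatorname{rank}\Phi\ge1$.

*What happens without $R_4$.* Delete $R_4$. Then $C$ always has rank $14$, with kernel $U$, and (6) holds. Take all weights equal to $1$ except the entry of $C$ at $(R_3,y_1)$, which we set to $-1$. Then $\sigma_1=\sigma_2=\sigma_3=-1$, $\tau_2=1$, $\tau_3=\tau_4=-1$, $\kappa_1=1$, $\kappa_2=-1$, and the entries (6) are $-1,1,1;\ 1,1,-1$. They agree with those of $-mm^T$ for the real vector $m=(1,1,-1,1,-1,-1)$. The free diagonal entries at $p_{ij}$, and then those at $x_i,y_j$, can be chosen real so that $\Phi=-mm^T$. So a real matrix of rank $29$ exists, and nothing is obstructed. With $R_4$ present, (5) excludes this choice of signs.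

**Step 5: $\operatorname{mr}_{\mathbb R}(G)\ge30$.** Suppose a real matrix of pattern $G$ has rank $\le29$. Lemma 4(a) with $N=30$ gives a real $A'$ as above with $\operatorname{rank}A'\le29$. By Step 1 and (1), $\operatorname{rank}C=14$, since $\operatorname{rank}C\ge15$ would give $\operatorname{rank}A'\ge30$. Hence $\operatorname{rank}\Phi\le1$, and by Lemma 2, $\Phi=\varepsilon mm^T$ over $\mathbb R$. Then
$$\Pi_1:=\Phi_{x_1x_2}\Phi_{x_1x_3}\Phi_{x_2x_3}=\varepsilon^3(m_{x_1}m_{x_2}m_{x_3})^2,\qquad\Pi_2:=\Phi_{y_1y_2}\Phi_{y_1y_3}\Phi_{y_2y_3}=\varepsilon^3(m_{y_1}m_{y_2}m_{y_3})^2,$$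
so $\Pi_1\Pi_2$ is a square in $\mathbb R$. On the other hand (6) gives $\Pi_1=\omega^3\sigma_1^2\tau_3^2\,\sigma_2\tau_2$ and $\Pi_2=\omega\beta^2\,\sigma_3\tau_4\kappa_1\kappa_2$, so by (5)
$$\Pi_1\Pi_2=(\omega^2\sigma_1\tau_3\beta)^2(\sigma_2\tau_4\kappa_1)(\sigma_3\kappa_2\tau_2)=-(\omega^2\sigma_1\tau_3\beta\,\sigma_2\tau_4\kappa_1)^2<0,$$
a contradiction.

**Step 6: $\gamma_{\mathbb R}(G)\le29$.** By Lemma 3(a) it is enough to find a *complex* diagonal for which the rank is $29$. Take all edge weights equal to $1$. On $U$ we get $b=-x_2$ and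
$$s=-(x_1+x_2+y_1),\quad t=x_2-x_3-y_2,\quad q=-(y_1+y_2),\quad c=y_1+y_2,\quad p_{ij}=-(x_i+y_j).$$
Row $R_4$ gives
$$s+t+x_1+x_3+c=-(x_1+x_2+y_1)+(x_2-x_3-y_2)+x_1+x_3+(y_1+y_2)=0,$$
so $R_4$ vanishes on $U$ and $\operatorname{rank}C=14$. The entries (6), in order, are $-1,1,1;\ 1,-1,-1$. Let $\mathrm i^2=-1$ and
$$m=(m_{x_1},m_{x_2},m_{x_3},m_{y_1},m_{y_2},m_{y_3})=(\mathrm i,\mathrm i,-\mathrm i,1,1,-1).$$
Then $m_{x_1}m_{x_2}=-1$, $m_{x_1}m_{x_3}=m_{x_2}m_{x_3}=1$, $m_{y_1}m_{y_2}=1$, $m_{y_1}m_{y_3}=m_{y_2}m_{y_3}=-1$, so $mm^T$ agrees with $\Phi$ in the six positions (6). The other positions are matched by the free diagonal entries. Let $F=st^T+ts^T+qy_3^T+y_3q^T$. The term of $p_{ij}$ adds $d_{p_{ij}}$ to the entries $(x_i,y_j)$, $(y_j,x_i)$, $(x_i,x_i)$ and $(y_j,y_j)$. So choose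
$$d_{p_{ij}}=m_{x_i}m_{y_j}-F_{x_iy_j},\qquad d_{x_i}=m_{x_i}^2-F_{x_ix_i}-\sum_jd_{p_{ij}},\qquad d_{y_j}=m_{y_j}^2-F_{y_jy_j}-\sum_id_{p_{ij}}.$$
Now $\Phi=mm^T$ has rank $1$. With $D_0$ the resulting diagonal matrix, which vanishes on $S$, we have $\operatorname{rank}(A(G_0)+D_0)=28+1=29$ over $\mathbb C$. Lemma 4(b) gives a complex diagonal $D$ with $\operatorname{rank}(A(G)+D)=29$, and Lemma 3(a) with $\mathcal F=\mathbb R$, $E=\mathbb C$ gives $\gamma_{\mathbb R}(G)\le29$.

So $\operatorname{mr}_{\mathbb R}(G)\ge30>29\ge\gamma_{\mathbb R}(G)$, and the inequality asked about fails. Two more steps give the exact values.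

**Step 7: $\gamma_{\mathbb R}(G)\ge29$.** If $\gamma_{\mathbb R}(G)\le28$, Lemma 3(b) with $E=\mathbb C$ gives a complex matrix of pattern $G$ and rank $\le28<30$. Lemma 4(a) gives $A'$ over $\mathbb C$, of pattern $G_0$ and with zero diagonal on $S$, of rank $\le28$. But if $\operatorname{rank}C\geq 15$ then $\operatorname{rank}A'\ge30$, and if $\operatorname{rank}C=14$ then $\operatorname{rank}A'=28+\operatorname{rank}\Phi\ge29$ by Step 4. This is a contradiction.

**Step 8: $\operatorname{mr}_{\mathbb R}(G)\le30$.** Take unit weights, $\mu=(1,1,-1)^T$, and aim at the real matrix $\Phi$ with $x$-block $-\mu\mu^T$, $y$-block $\mu\mu^T$ and all $\Phi_{x_iy_j}=0$. The off-diagonal entries of the blocks are $-1,1,1$ and $1,-1,-1$, which matches (6). As in Step 6, choose real $d_{p_{ij}}$ to make the $(x_i,y_j)$-entries $0$, then real $d_{x_i},d_{y_j}$ to match the diagonal. Then $\operatorname{rank}\Phi=2$, so $\operatorname{rank}(A(G_0)+D_0)=30$ with $D_0$ real and zero on $S$, and Lemma 4(b) gives a real matrix of pattern $G$ and rank $30$. This completes the proof of Theorem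 1. $\square$

**Remark.** The same proof gives $\operatorname{mr}_{\mathcal F}(G)\ge30>29\ge\gamma_{\mathcal F}(G)$ for every field $\mathcal F$ in which $-1$ is not a square. Steps 1 to 4 hold over any field. In Step 5, $\Pi_1\Pi_2$ is a nonzero square and also minus a nonzero square, so $-1$ would be a square. In Step 6, use $E=\mathcal F(\mathrm i)$ with $\mathrm i^2=-1$.

**Proof of Theorem 2, second claim.** Let $G'$ be the disjoint union of $\ell$ copies of $G$. Matrices of pattern $G'$ are block diagonal with blocks of pattern $G$, so $\operatorname{mr}_{\mathbb R}(G')=30\ell$. Using on each copy a point of $\mathbb C^{V(G)}$ at which $L$ has rank at most $29$, Lemma 3(a) gives $\gamma_{\mathbb R}(G')\le29\ell$. The difference is at least $\ell$. $\square$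

## 7. Fields that contain an algebraic closure of the prime field

We prove the "if" part of Theorem 3. The point is that the minors have coefficients in $k_0$, so a zero can be found already over an algebraic closure of $k_0$.

**Proof of "if".** Let $\overline{k_0}\subseteq\mathcal F$ be an algebraic closure of $k_0$. Put $g=\gamma_{\mathcal F}(G)$ and $|V|=n$. If $g=n$ the inequality is trivial. Otherwise the $(g+1)$-minors lie in $k_0[X_G]$ and generate a proper ideal of $\mathcal F[X_G]$. Then they generate a proper ideal of the subring $\overline{k_0}[X_G]$ too, since an expression of $1$ in the subring is one in the larger ring. By the weak Nullstellensatz they have a common zero $a\in\overline{k_0}^{\,V}\subseteq\mathcal F^V$. The matrix $L(G,a)$ is over $\mathcal F$, has pattern $G$, and has rank $\le g$. $\square$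

## 8. A polynomial equation inside a rank-one matrix

Now let $\mathcal F$ contain no algebraic closure of $k_0$. We must find a graph with $\operatorname{mr}_{\mathcal F}>\gamma_{\mathcal F}$. The graph of Section 6 does not suffice: over $\mathbb Q(\mathrm i)$, for example, the matrix of Step 6 is already a matrix over the field, so $\operatorname{mr}\le29$. We replace the equation "$-1$ is a square" by an arbitrary polynomial equation $f(\xi)=0$ without a root in $\mathcal F$.

**Step 0: a polynomial without root.** *Some nonconstant $f\in k_0[X]$ has no root in $\mathcal F$.* Suppose every nonconstant polynomial over $k_0$ has a root in $\mathcal F$, and let $h_0\in k_0[X]$ be nonconstant. Since $k_0$ is perfect, the splitting field of $h_0$ is $k_0(\theta)$ for some $\theta$. The minimal polynomial of $\theta$ has a root $\theta'\in\mathcal F$, and $k_0(\theta')\cong k_0(\theta)$ over $k_0$, so $h_0$ splits in $\mathcal F$. Thus the elements of $\mathcal F$ algebraic over $k_0$ form an algebraic extension of $k_0$ in which every polynomial over $k_0$ splits, that is, an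 algebraic closure of $k_0$. This is a contradiction.

Fix such an $f=\sum_{k=0}^hc_kX^k$ with $h\ge1$. Clearing denominators in characteristic $0$, or lifting coefficients in characteristic $p$, we take $c_k\in\mathbb Z$, with $c_h\ne0$ in $k_0$ and with $c_k=0$ whenever the image of $c_k$ in $k_0$ is $0$.

**How the equation is to be encoded.** Suppose $\Phi=\varepsilon mm^T$ has among its indices $a_1,\dots,a_{h+1}$ and $b_0,b_1$, and write $\alpha_k=m_{a_k}$, $\beta_j=m_{b_j}$. If $\Phi_{a_kb_1}=\Phi_{a_{k+1}b_0}$ for $1\le k\le h$, then $\alpha_{k+1}=\xi\alpha_k$ with $\xi=\beta_1/\beta_0$, so $\alpha_{k+1}=\xi^k\alpha_1$. If moreover $\sum_kc_k\Phi_{a_{k+1}b_0}=0$, then $f(\xi)=0$. So it is enough to impose *linear relations with integer coefficients* on the entries of $\Phi$. To do so, we arrange that the values of these linear expressions appear as further entries $\Phi_{e,b_y}$ of $\Phi$, with one index $e$ for each relation, and we force $m_{b_y}=0$. A term $\delta\,gg^T$ with $g=y_a+y_b+y_{b_y}+\sum_ec^ey_e$ does what is needed: it puts $\delta$ at position $(a,b)$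 and $c^e\delta$ at position $(e,b_y)$.

The obstacle is again the freedom of weights. If $g$ is the coordinate of a column defined by one row of $C$, then $g=\sum_iu_iy_i$ with arbitrary nonzero $u_i$. The ratio of the entries at $(e,b_y)$ and $(a,b)$ is then $u_eu_{b_y}/(u_au_b)$, which is uncontrolled, so the coefficients of $f$ could be altered. We therefore build $g$ by adding or subtracting one variable at a time, with additional rows that fix each coefficient. An auxiliary coordinate $t$ makes this possible. The notation now starts afresh: $y_i$, $t$, $Z$, $W$, $S$, $G_0$, $G$ no longer have their meaning from Section 6.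

**Step 1: index set and gates.** This step lists the rows of $\Phi$ and the forms that carry the relations. Let $I=\mathcal A\sqcup\mathcal B$ with
$$\mathcal A=\{a_1,\dots,a_{h+1},a_\dagger\}\cup\mathcal E,\qquad\mathcal E=\{e_1,\dots,e_h,e_f\},\qquad\mathcal B=\{b_0,b_1,b_w,b_y\}.$$
Let $\Sigma=\{(a_k,b_0):1\le k\le h+1\}\cup\{(a_k,b_1):1\le k\le h\}$. Define integers $c^e_\sigma$ ($e\in\mathcal E$, $\sigma\in\Sigma$) by
$$c^{e_k}_{(a_k,b_1)}=1,\quad c^{e_k}_{(a_{k+1},b_0)}=-1\ \ (1\le k\le h),\qquad c^{e_f}_{(a_{k+1},b_0)}=c_k\ \ (0\le k\le h),$$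
and all others $0$. For $\sigma=(a,b)\in\Sigma$ define the *gate*, a linear form in variables $y_i$, $i\in I$:
$$g_\sigma=y_a+y_b+y_{b_y}+\sum_{e\in\mathcal E}c^e_\sigma y_e.$$

*Example.* For $f=X^2+1$ (so $h=2$, $c_0=c_2=1$, $c_1=0$) the five gates are
$$\begin{aligned}g_{(a_1,b_0)}&=y_{a_1}+y_{b_0}+y_{b_y}+y_{e_f},& g_{(a_2,b_0)}&=y_{a_2}+y_{b_0}+y_{b_y}-y_{e_1},\\ g_{(a_3,b_0)}&=y_{a_3}+y_{b_0}+y_{b_y}-y_{e_2}+y_{e_f},& g_{(a_1,b_1)}&=y_{a_1}+y_{b_1}+y_{b_y}+y_{e_1},\\ g_{(a_2,b_1)}&=y_{a_2}+y_{b_1}+y_{b_y}+y_{e_2}.&&\end{aligned}$$

For each $\sigma=(a,b)$ fix a chain of forms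
$$P_{\sigma,0}=y_a,\quad P_{\sigma,1}=y_a+y_b,\quad P_{\sigma,2}=y_a+y_b+y_{b_y},\quad\dots,\quad P_{\sigma,L_\sigma}=g_\sigma,$$
in which each step adds $+y_l$ or $-y_l$ for a single $l\ne a$ (after $P_{\sigma,2}$, add $\pm y_e$ exactly $|c^e_\sigma|$ times for each $e$). Every form in the chain has coefficient $1$ at $y_a$. Hence, for each step $P=Q\pm y_l$ and a further variable $t$, the forms $Q,y_l,t$ are linearly independent over every field.

Finally let $\mathcal Q$ be the set of pairs
$$\Sigma\ \cup\ \{(e,b_y):e\in\mathcal E\}\ \cup\ \{(a_\dagger,b_0),(a_1,b_w),(a_\dagger,b_y)\}.$$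
These are pairwise distinct pairs in $\mathcal A\times\mathcal B$. All other $2$-subsets of $I$ are called *free pairs*.

**Step 2: the graph.** This step turns the forms into columns, and relations among forms into rows. Each vertex of $W$ (a "column") carries a *target form* in the variables $y_i,t$. The set $W$ consists of the following vertices.

* $y_i$ and $y_i^t$ for $i\in I$, with targets $y_i$ and $y_i+t$, and $t$ with target $t$.
* $P$ and $P^t$, with targets $P$ and $P+t$, for each chain step $P=P_{\sigma,s}$, $1\le s\le L_\sigma$, with separate columns for each $(\sigma,s)$.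
* For every column $v$ listed so far, a column $\bar v$ whose target is the negative of that of $v$.
* $p_{ij}$, with target $-(y_i+y_j)$, for each free pair $\{i,j\}$.

The set $Z$ (the "rows") is independent. Its vertices have the following neighborhoods in $W$. For $s=1$, $Q$ and $Q^t$ denote the columns $y_a$ and $y_a^t$.

* (N) $\{v,\bar v\}$ for each $v$ that has a barred partner.
* (T) $\{y_i^t,\bar y_i,\bar t\}$ for each $i\in I$.
* For a step $P=Q+y_l$: (1) $\{P,\bar Q,\bar y_l\}$, (2) $\{P^t,\overline{Q^t},\bar y_l\}$, (3) $\{P^t,\bar Q,\overline{y_l^t}\}$, (4) $\{P^t,\bar P,\bar t\}$.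
* For a step $P=Q-y_l$: (1) $\{P,\bar Q,y_l\}$, (2) $\{P^t,\overline{Q^t},y_l\}$, (3) $\{P,\overline{Q^t},y_l^t\}$, (4) $\{P^t,\bar P,\bar t\}$.
* $\{p_{ij},y_i,y_j\}$ for each free pair.

In every row the target forms sum to $0$. For instance, row (3) of a plus step gives $(P+t)-Q-(y_l+t)=0$, and row (3) of a minus step gives $P-(Q+t)+(y_l+t)=0$. The others are checked the same way.

Inside $W$ there are exactly two edges, $y_{a_\dagger}y_{b_0}$ and $y_{a_1}y_{b_w}$. Let
$$W_{\rm free}=\{y_i: i\in I\}\cup\{p_{ij}\}\cup\{P_{\sigma,L_\sigma}:\sigma\in\Sigma\},\qquad S=Z\cup(W\setminus W_{\rm free}),$$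
and put $k_*=|W|-|I|-1$ and $G=G_0[S,2k_*+2]$.

**Step 3a: $\operatorname{rank}C\ge k_*$.** Let $E\supseteq k_0$ be a field and $C$ a $Z\times W$ matrix over $E$ whose nonzero entries are exactly at the edges between $Z$ and $W$. We give every column other than the $|I|+1$ columns $y_i,t$ a *defining row*, which contains it and otherwise only earlier columns. The order is: first $y_i,t$; then $\bar y_i,\bar t$ via (N); then $y_i^t$ via (T) and $\overline{y_i^t}$ via (N); then, along each chain step by step, $P$ via (1), $\bar P$ via (N), $P^t$ via (2), $\overline{P^t}$ via (N); finally $p_{ij}$ via its row. The defining rows and their columns form a triangular $k_*\times k_*$ submatrix with nonzero diagonal. Hence $\operatorname{rank}C\ge k_*$.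

**Step 3b: unit weights give $\operatorname{rank}C=k_*$.** If all nonzero entries of $C$ are $1$, then evaluating all target forms at a point $(y,t)\in E^{I\cup\{t\}}$ gives a vector in $\ker C$, because the targets in each row sum to $0$. These vectors form a space of dimension $|I|+1$, so $\operatorname{rank}C\le k_*$. Equality holds, $\ker C$ consists exactly of these vectors, and each coordinate $[w]$ on $\ker C$ is the target form of $w$.

**Step 3c: rigidity.** This step shows that the weights have no influence: if the rank is minimal, the coordinates are the targets up to scaling of columns. Suppose $\operatorname{rank}C=k_*$. The defining rows are independent and $k_*$ in number, so $\ker C$ is their kernel, the $y_i$ $(i\in I)$ and $t$ are free coordinates on it, and all other rows vanish on it.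

**Claim.** After multiplying the columns of $C$ by nonzero scalars, each coordinate $[w]$ on $\ker C$ other than the $[p_{ij}]$ equals the target form of $w$, while $[p_{ij}]=\pi y_i+\pi'y_j$ with $\pi,\pi'\neq0$ depending on $\{i,j\}$.

Multiplying column $w$ of $C$ by $\lambda\neq0$ replaces $[w]$ by $\lambda^{-1}[w]$, so we may rescale each coordinate by any nonzero scalar. Below, all displayed scalars $u,v,x,z$, primed or not, are nonzero, because they come from nonzero entries of $C$. Row (N) says that $[\bar v]$ is a nonzero multiple of $[v]$. Here and after each normalization below we rescale $\bar v$ so that $[\bar v]=-[v]$.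

*The columns $y_i^t$.* By (T), $[y_i^t]=uy_i+u't$. Rescale the column $y_i^t$ so that $u'=1$, and then the column $y_i$ so that the new coordinate $y_i$ is the old $uy_i$. Now $[y_i^t]=y_i+t$. After this, the columns $y_i,y_i^t,t$ and their barred partners are not rescaled again.

*A step $P=Q+y_l$*, where $[Q]=Q$ and $[Q^t]=Q+t$ already hold. Rows (2) and (3) give
$$[P^t]=x(Q+t)+x'y_l=z(y_l+t)+z'Q .$$
Since $Q,y_l,t$ are independent, comparing the coefficients of $Q$, $t$, $y_l$ gives $x=z'$, $x=z$, $x'=z$. All four are equal, and we rescale so that $[P^t]=Q+y_l+t$. Rows (1) and (4) give $[P]=uQ+u'y_l$ and $[P^t]=v[P]+v't$. Comparing coefficients, $vu=vu'=1$, so $u=u'$, and we rescale so that $[P]=Q+y_l$.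

*A step $P=Q-y_l$.* Rows (1) and (3) give
$$[P]=uQ+u'y_l=x(Q+t)+x'(y_l+t).$$
The coefficient of $t$ gives $x'=-x$, and then $u=x$, $u'=x'=-x$. Rescale so that $[P]=Q-y_l$. Rows (2) and (4) give
$$[P^t]=z(Q+t)+z'y_l=v(Q-y_l)+v't.$$
Hence $z=v=v'$ and $z'=-v$, and we rescale so that $[P^t]=Q-y_l+t$.

*The columns $p_{ij}$.* The row $\{p_{ij},y_i,y_j\}$ gives $[p_{ij}]=\pi y_i+\pi'y_j$ with $\pi,\pi'\ne0$. This proves the claim.

**Step 4: the residual form.** This step reads off the entries of $\Phi$ at the positions in $\mathcal Q$. Let $A'=\begin{pmatrix}0&C\\C^T&B\end{pmatrix}$ have pattern $G_0$ over $E\supseteq k_0$, with zero diagonal on $S$ and $\operatorname{rank}C=k_*$. Scaling columns of $C$ as in Step 3c, and the corresponding rows and columns of $B$, is a congruence of $A'$ by a diagonal matrix. It preserves the pattern, the rank and the zeros on the diagonal. So assume that it has been carried out. By Lemma 1, $\operatorname{rank}A'=2k_*+\operatorname{rank}\Phi$. The nonzero diagonal entries of $B$ can only be at $W_{\rm free}$, and $[P_{\sigma,L_\sigma}]=g_\sigma$,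 so (2) gives
$$\begin{aligned}\Phi={}&\sum_{i\in I}d_i\,y_iy_i^T+\sum_{\{i,j\}\text{ free}}d_{ij}\,[p_{ij}][p_{ij}]^T+\sum_{\sigma\in\Sigma}\delta_\sigma\,g_\sigma g_\sigma^T\\&+\omega_1(y_{a_\dagger}y_{b_0}^T+y_{b_0}y_{a_\dagger}^T)+\omega_2(y_{a_1}y_{b_w}^T+y_{b_w}y_{a_1}^T),\end{aligned}$$
with $\omega_1,\omega_2\neq0$ and all $d_i,d_{ij},\delta_\sigma\in E$. No form here involves $t$, so the $t$-row and $t$-column vanish and we regard $\Phi$ as an $I\times I$ matrix.

Consider a position in $\mathcal Q$. The terms of $y_i$ affect only the diagonal, and the terms of $p_{ij}$ affect only the diagonal and the free pair $\{i,j\}$, so neither touches $\mathcal Q$. The gate $g_\sigma$ with $\sigma=(a,b)$ involves, from $\mathcal A$, only $a$ and those $e$ with $c^e_\sigma\neq0$, and from $\mathcal B$ only $b$ and $b_y$. So among pairs in $\mathcal A\times\mathcal B$, the matrix $g_\sigma g_\sigma^T$ can be nonzero only at $(a,b)=\sigma$ with entry $1$, at $(e,b_y)$ with entry $c^e_\sigma$, at $(a,b_y)$, and at $(e,b)$. The last two are not in $\mathcal Q$: here $a$ is some $a_k$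 and $b\in\{b_0,b_1\}$. Therefore
$$\Phi_\sigma=\delta_\sigma,\qquad\Phi_{e,b_y}=\sum_{\sigma\in\Sigma}c^e_\sigma\delta_\sigma,\qquad\Phi_{a_\dagger b_0}=\omega_1,\qquad\Phi_{a_1b_w}=\omega_2,\qquad\Phi_{a_\dagger b_y}=0. \tag{7}$$

Conversely, fix $C$ and $\omega_1,\omega_2$, and suppose that a symmetric $I\times I$ matrix $\Psi$ over $E$ satisfies (7), with $\Psi$ in place of $\Phi$, for some $\delta_\sigma$. Take these $\delta_\sigma$. Next choose $d_{ij}$ to match the entry at each free pair, which is possible because the entry of $[p_{ij}][p_{ij}]^T$ there is $\pi\pi'\ne0$. Then choose the $d_i$ to match the diagonal. With these diagonal entries of $B$ we get $\Phi=\Psi$.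

**Step 5: $\operatorname{mr}_{\mathcal F}(G)\ge2k_*+2$.** Here a matrix of small rank is shown to produce a root of $f$ in $\mathcal F$. Suppose a matrix over $\mathcal F$ of pattern $G$ has rank $\le2k_*+1$. Lemma 4(a) with $N=2k_*+2$ gives $A'$ over $\mathcal F$ of pattern $G_0$, with zero diagonal on $S$ and rank $\le2k_*+1$. By Lemma 1 and Step 3a, $\operatorname{rank}C=k_*$ and $\operatorname{rank}\Phi\le1$. By Lemma 2, $\Phi=\varepsilon mm^T$ over $\mathcal F$. Write $\alpha_k=m_{a_k}$, $\beta_0=m_{b_0}$, $\beta_1=m_{b_1}$, $\beta_w=m_{b_w}$, $\beta_y=m_{b_y}$. From (7) we get three facts in turn.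

* $\varepsilon m_{a_\dagger}\beta_0=\omega_1\ne0$ and $\varepsilon\alpha_1\beta_w=\omega_2\ne0$, so $\varepsilon,m_{a_\dagger},\beta_0,\alpha_1$ are nonzero.
* $\varepsilon m_{a_\dagger}\beta_y=0$, so $\beta_y=0$.
* For every $e\in\mathcal E$, $0=\varepsilon m_e\beta_y=\Phi_{e,b_y}=\sum_\sigma c^e_\sigma\Phi_\sigma$. For $e=e_k$ this says $\alpha_k\beta_1=\alpha_{k+1}\beta_0$ $(1\le k\le h)$, and for $e=e_f$ it says $\sum_{k=0}^hc_k\alpha_{k+1}\beta_0=0$.

Put $\xi=\beta_1/\beta_0\in\mathcal F$. Then $\alpha_{k+1}=\xi\alpha_k$, so $\alpha_{k+1}=\xi^k\alpha_1$ for $0\le k\le h$, and $\alpha_1\beta_0f(\xi)=0$. Hence $f(\xi)=0$ with $\xi\in\mathcal F$, contrary to the choice of $f$.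

**Step 6: $\gamma_{\mathcal F}(G)\le2k_*+1$.** Here a root of $f$ in a larger field is turned into a matrix of small rank. Let $E$ be an algebraic closure of $\mathcal F$ and $\xi\in E$ a root of $f$. Take unit weights. By Step 3b, $\operatorname{rank}C=k_*$ and the coordinates are the target forms without rescaling. In particular $[p_{ij}]=-(y_i+y_j)$, so $\pi=\pi'=-1$, and $\omega_1=\omega_2=1$. Put
$$m_{a_{k+1}}=\xi^k\ (0\le k\le h),\quad m_{a_\dagger}=1,\quad m_e=0\ (e\in\mathcal E),\quad m_{b_0}=1,\quad m_{b_1}=\xi,\quad m_{b_w}=1,\quad m_{b_y}=0.$$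
We check that $\Psi=mm^T$ satisfies (7) with $\delta_\sigma=m_am_b$ for $\sigma=(a,b)$. The first equations hold by the choice of $\delta_\sigma$. Next, $\Psi_{a_\dagger b_0}=1$, $\Psi_{a_1b_w}=\xi^0\cdot1=1$, $\Psi_{a_\dagger b_y}=0$. Finally $\Psi_{e,b_y}=0$, while
$$\sum_\sigma c^{e_k}_\sigma\delta_\sigma=\xi^{k-1}\cdot\xi-\xi^k\cdot1=0,\qquad\sum_\sigma c^{e_f}_\sigma\delta_\sigma=\sum_{k=0}^hc_k\xi^k=f(\xi)=0 .$$
By the converse in Step 4 there is a diagonal matrix $D_0$ over $E$, zero on $S$, for which $A'=A(G_0)+D_0$ has $\Phi=mm^T$. Since $m\neq0$, $\operatorname{rank}(A(G_0)+D_0)=2k_*+1$. Lemma 4(b) gives a diagonal $D$ over $E$ with $\operatorname{rank}(A(G)+D)=2k_*+1$, and Lemma 3(a) gives $\gamma_{\mathcal F}(G)\le2k_*+1$.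

Together, $\operatorname{mr}_{\mathcal F}(G)\ge2k_*+2>2k_*+1\ge\gamma_{\mathcal F}(G)$. This proves the "only if" part, and Theorem 3. $\square$
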